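# Two umbrellas that cannot be normalized together: a counterexample on smooth normalization and normal crossings

Throughout, $k$ is an algebraically closed field of characteristic $0$; the reader may think of $\mathbb C$. Points are closed points unless a generic point is mentioned. The normalization of a reduced variety is the disjoint union of the normalizations of its irreducible components.

## 1. The umbrella $z^2=wx^2$ and its cousin $x^2=w_1w_2y^2$

Take Whitney's umbrella $z^2-wx^2=0$ in $\mathbb A^3$. It is singular along the $w$-axis $z=x=0$. At a point of this axis with $w\ne0$ we may extract a square root of $w$, and then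
$$z^2-wx^2=(z-\sqrt w\,x)(z+\sqrt w\,x),$$
where $z\pm\sqrt w\,x$ and a translate of $w$ are local coordinates. So two smooth sheets cross transversally. At the origin (the pinch point) this is false: $w$ is not a square in $k[[x,z,w]]$, so the equation is irreducible there, although it has order $2$.

What is the normalization? Put $\tau=z/x$. Then $\tau^2=w$, so $\tau$ is integral, and the coordinate ring with $\tau$ adjoined is $k[x,\tau]$, with $z=x\tau$ and $w=\tau^2$. The normalization is a plane. The umbrella has a bad point, but its normalization is smooth.

Now let the coefficient be a product: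
$$x^2=w_1w_2\,y^2 .$$
With $\tau=x/y$ we get $\tau^2=w_1w_2$, and $y$ is free. The normalization is a quadratic cone times a line. It is singular along $\tau=w_1=w_2=0$.

One blowing-up repairs this. Blow up $\{x=w_1=w_2=0\}$. In the chart $x=w_1x'$, $w_2=w_1w_2'$ the equation becomes $w_1^2(x'^2-w_2'y^2)$, so the strict transform is $x'^2=w_2'y^2$, with smooth normalization. The chart of $w_2$ gives $x'^2=w_1'y^2$ by symmetry. In the chart $w_1=xw_1'$, $w_2=xw_2'$ the strict transform is $1=w_1'w_2'y^2$, which is smooth. Moreover, the center avoids all points where our hypersurface consists of transversal smooth sheets. Indeed, at a point of the center with $y\neq0$ the hypersurface is locally the cone $\tau^2=w_1w_2$ times a line. This is normal and singular, hence one analytic branch, and not smooth. The point with $y=0$ is a limit of such points, and having transversal sheets is an open condition.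

So here a harmless blowing-up makes the normalization smooth. Can one always do this? To ask it precisely, we need three definitions.

## 2. Normal crossings, order, admissible blowings-up, and the conjecture

**Definition (normal crossings).** $X$ has *simple normal crossings* (snc) of order $q$ at $a\in X$ if near $a$ it is defined in a smooth ambient space by $x_1x_2\cdots x_q=0$, where $(x_1,\dots,x_n)$ is a regular coordinate system at $a$. It has *normal crossings* (nc) of order $q$ at $a$ if the same holds with an étale (or local analytic, or formal) coordinate system, perhaps after a finite extension of the ground field. The nc locus $X^{\rm nc}$ is the set of points of $X$ having only normal crossings singularities; it contains all smooth points.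

Whitney's umbrella is nc of order $2$ at every nonzero point of the $w$-axis, and not nc at $0$. The locus $X^{\rm nc}$ is open, because near a point where $X$ is $x_1\cdots x_q=0$, every other point lies on some of the same sheets. Two consequences of the definition will be used: the order of the equation at an nc point of order $q$ is $q$, and the irreducible factors of the equation in the completed local ring are smooth.

**Definition (order).** Let $M$ be smooth and $X=\{f=0\}\subset M$ a hypersurface. For a point $\xi$ of $M$, possibly not closed, $\operatorname{ord}_\xi X=\operatorname{ord}_\xi f$ is the largest $n$ with $f\in\mathfrak m_\xi^n\subset\mathcal O_{M,\xi}$.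

Four textbook facts about it:

1. $\operatorname{ord}_\xi(fg)=\operatorname{ord}_\xi f+\operatorname{ord}_\xi g$, since the associated graded ring of a regular local ring is a polynomial ring.
2. A derivation lowers the order by at most one, since $D(\mathfrak m^n)\subset\mathfrak m^{n-1}$.
3. If $\xi'$ lies in the closure of $\xi$, then $\operatorname{ord}_{\xi'}f\ge\operatorname{ord}_\xi f$. In characteristic $0$ the set $\{\operatorname{ord}\ge n\}$ is closed, cut out locally by the partial derivatives of order $<n$.
4. Étale maps preserve the order.

**Definition (admissible).** A blowing-up with smooth center $C\subset X$ is *admissible* if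

1. locally there are regular coordinates in which $C$ is a coordinate subspace and each component of the exceptional divisor $E$ is a coordinate hypersurface ("$C$ and $E$ are snc"); and
2. the Hilbert–Samuel function $H_{X,x}$ is locally constant on $C$ as a function of $x$.

For a hypersurface, (2) is equivalent to: $\operatorname{ord}_xX$ is locally constant on $C$. A composite of blowings-up *preserves* $X^{\rm nc}$ if it is an isomorphism over $X^{\rm nc}$, that is, no center meets the preimage of $X^{\rm nc}$.

For example, the center $\{x=w_1=w_2=0\}$ of Section 1 is admissible for $x^2=w_1w_2y^2$: the order is $2$ at each of its points.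

The paper "Partial desingularization" of André Belotto da Silva, Edward Bierstone and Ramon Ronzon Lavie, arXiv:2211.15713 (2022), is the source of the following conjecture.

**Conjecture.** For any algebraic (or analytic) variety $X$, there is a finite composite of admissible smooth blowings-up $\sigma:X'\to X$, preserving $X^{\rm nc}$, such that $X'$ has smooth normalization.

In the analytic case $\sigma$ is a morphism over a given relatively compact open subset of $X$. For context: with snc in place of smooth normalization the analogous question has a positive answer, namely one can reach only snc singularities while preserving the snc locus. One cannot hope to reach only nc singularities, since no proper birational morphism eliminates the pinch point of Whitney's umbrella without also modifying nc points. For a two-dimensional algebraic variety, a finite sequence of smooth blowings-up preserving $X^{\rm nc}$ leads to only nc and pinch-point singularities, and the umbrella has smooth normalization.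

## 3. Two umbrellas sharing the coefficient $w_1$

Put the two hypersurfaces of Section 1 together, in separate variables but with a common $w_1$:
$$X=\{(x_1^2-w_1w_2\,y_1^2)\,(x_2^2-w_1\,y_2^2)=0\}\subset\mathbb A^6. \tag{1}$$
Let $S=\{x_1=x_2=y_1=y_2=0\}$, a surface with coordinates $w_1,w_2$. At a point of $S$ with $w_1w_2\ne0$ the functions
$$x_1\pm\sqrt{w_1w_2}\,y_1,\qquad x_2\pm\sqrt{w_1}\,y_2,\qquad\text{and translates of }w_1,w_2$$
are étale coordinates, and $X$ is the zero set of the product of the first four. So $X$ is nc of order $4$ there. At $0$ it is not nc, because $x_1^2-w_1w_2y_1^2$ is irreducible in $k[[x,y,w]]$ and has order $2$.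

The second component already has smooth normalization, and the first is repaired by one blowing-up. The sensible first attempt is therefore to repeat that blowing-up, with center $\{x_1=w_1=w_2=0\}$. It is not permitted. The order of $x_2^2-w_1y_2^2$ along this center is $0$ where $x_2\neq0$, it is $1$ where $x_2=0\ne y_2$, and it is $2$ where $x_2=y_2=0$. So the order of $X$ is not locally constant there.

The second attempt shrinks the center until it is equimultiple. Take $C=\{x_1=x_2=y_2=w_1=w_2=0\}$, the $y_1$-axis. Each factor has order $2$ along $C$, so $\operatorname{ord}X=4$ on $C$. No point of $C$ is nc, because at a point with $y_1\neq0$ the first factor is a singular irreducible germ, and $0$ was treated above. So this blowing-up is admissible and preserves $X^{\rm nc}$. In the chart $x_i=w_1x_i'$, $y_2=w_1y_2'$, $w_2=w_1w_2'$ we find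
$$x_1'^2-w_2'\,y_1^2,\qquad x_2'^2-w_1\,y_2'^2,$$
which is what we wanted. But in the chart $x_i=w_2x_i'$, $y_2=w_2y_2'$, $w_1=w_2w_1'$ we find
$$x_1'^2-w_1'\,y_1^2,\qquad x_2'^2-w_1'w_2\,y_2'^2. \tag{2}$$
The two components have exchanged roles. One may try again, at the center $\{x_1'=x_2'=y_1=w_1'=w_2=0\}$. It lies over $0$, and the order of the strict transform along it is constantly $4$. In the chart $x_i'=w_2x_i''$, $y_1=w_2y_1''$, $w_1'=w_2w_1''$ the factors are $x_1''^2-w_1''w_2\,y_1''^2$ and $x_2''^2-w_1''\,y_2'^2$. They have changed places once more.

No choice of centers escapes this. Here are the results.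

**Theorem A.** Let $X\subset\mathbb A^6$ be the $5$-dimensional hypersurface (1). There is no finite composite of admissible smooth blowings-up $X'\to X$ preserving $X^{\rm nc}$ such that $X'$ has smooth normalization. The same holds in the analytic category, over any relatively compact open neighborhood of $0$. Hence the conjecture is false.

**Theorem B.**

1. In Theorem A one may drop condition (1) of admissibility. One may also replace "preserving $X^{\rm nc}$" by the weaker condition that no center contains the strict transform of $S$, the closure of the locus of nc points of order $4$. In every case the normalization of $X'$ has a singular point over $0$.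
2. For every $n\ge5$ there is an *irreducible* hypersurface in $\mathbb A^{n+1}$ for which the conclusion of the conjecture fails.

**Theorem C.** Let $a_1,\dots,a_m\in\mathbb N^r$ and $X=\{\prod_{i=1}^m(x_i^2-w^{a_i}y_i^2)=0\}\subset\mathbb A^{2m+r}$. Let $\sigma_i=\{s:a_{i,s}\text{ odd}\}$. If there are $i,j$ with $\sigma_i\cap\sigma_j\neq\emptyset$ and $\sigma_i\ne\sigma_j$, then the conclusion of the conjecture fails for $X$.

(In the analytic version of Theorem B(1), over an open set $W\ni0$ of $\mathbb C^6$, we read $S$ as the connected component of $S\cap W$ through $0$.) So the conjecture fails in every dimension $\ge5$. The argument says nothing about dimensions $3$ and $4$, nor about sequences that violate condition (2).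

## 4. The classes of $w_1w_2$ and $w_1$ modulo squares

In every chart above the factors had the shape $t_i^2-\theta_i$, with $\theta_i$ a function of the remaining variables. A blowing-up in an equimultiple center divided $\theta_i$ by the square of the exceptional function. So *the class of $\theta_i$ modulo squares of rational functions never changes*: it stays that of $\omega_1=w_1w_2$ for $i=1$, and of $\omega_2=w_1$ for $i=2$. In particular the ratio $\kappa=\omega_1/\omega_2=w_2$ is a fixed function, pulled back from the start.

On the other hand, whether the normalization of $t_i^2=\theta_i$ is smooth depends only on the squarefree part $g_i$ of $\theta_i$: we need $g_i$ to be a unit or to have order $1$ (the umbrella and the cone of Section 1 are the cases $g=w$ and $g=w_1w_2$).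

So we want a point of the final space, over $0$, where this is impossible. Suppose we can find a point $b$ and a germ of a parametrized surface through it, with parameters $v_1,v_2$, such that along it both $g_1,g_2$ vanish on $\{v_1=0\}$, while $\kappa$ pulls back to a unit times an odd power of $v_2$. If both $g_i$ have order $1$, they define smooth hypersurfaces. If the hypersurfaces coincide, then $\kappa$ is a unit times a square, contradicting the odd power of $v_2$. If they differ, then $g_1$ occurs in $\kappa$ to an odd power, so $\kappa$ vanishes on $\{v_1=0\}$, contradicting that $\kappa$ is a unit times a power of $v_2$. Two parameters are needed for this: with a single parameter, "vanishing on $\{v_1=0\}$" and "a power of $v_2$" could not be told apart.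

The surface germ to follow is $S$ itself, with $w_1=v_1$, $w_2=v_2$. It must be lifted through all blowings-up, and this is the second difficulty: a map from a surface need not lift to a blowing-up. In the chart (2) we have $w_1'=w_1/w_2=v_1/v_2$, which is not regular. But after the substitution $v_1\mapsto v_1v_2$ the map does lift, with $w_1'=v_1$, $w_2=v_2$. Such a substitution changes neither the order in $v_1$ nor the shape "unit times $v_2^q$", which is all that the parity argument uses.

The proof now needs a lemma on lifting, a lemma on normalization, and the induction.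

## 5. The substitutions $v_1\mapsto v_1v_2^N$

Let $A=k[[v_1,v_2]]$ and $\Delta=\operatorname{Spec}A$, with closed point $0$ and generic point $\eta$. For $N\ge0$ let
$$\mu_N:A\to A,\qquad v_1\mapsto v_1v_2^N,\quad v_2\mapsto v_2 .$$
It is a local homomorphism, and it is injective, since distinct monomials have distinct images. Hence the induced map $\Delta\to\Delta$ sends $\eta$ to $\eta$ and $0$ to $0$. Clearly $\mu_N\mu_{N'}=\mu_{N+N'}$, and $\mu_N$ maps unit$\,\cdot v_2^q$ to unit$\,\cdot v_2^q$. It preserves $\operatorname{ord}_{v_1}$: if $f=v_1^m(\varphi(v_2)+v_1F)$ with $\varphi\ne0$, then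
$$\mu_N(f)=v_1^mv_2^{Nm}\big(\varphi(v_2)+v_1v_2^N\mu_N(F)\big), \tag{3}$$
and the bracket is not divisible by $v_1$.

**Lemma 1.** Let $f_1,\dots,f_r\in A$, not all zero. For $N\gg0$ there is an $l$ with $f_l\ne0$ such that $\mu_N(f_l)$ divides $\mu_N(f_i)$ for all $i$.

*Proof.* Write each nonzero $f_i$ as $v_1^{m_i}(\varphi_i(v_2)+v_1F_i)$ with $\varphi_i=v_2^{s_i}\cdot$unit, and let $N>\max s_i$. In (3) the power $v_2^{s_i}$ can be taken out of the bracket, and what remains is a unit plus a multiple of $v_1$. Hence
$$\mu_N(f_i)=v_1^{m_i}v_2^{Nm_i+s_i}\cdot\text{unit}.$$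
Choose $l$ with $(m_l,s_l)$ lexicographically minimal. If $m_i=m_l$, then $s_i\ge s_l$. If $m_i\ge m_l+1$, then $Nm_i+s_i\ge Nm_l+N>Nm_l+s_l$. In both cases $\mu_N(f_l)$ divides $\mu_N(f_i)$. $\square$

For instance, for $f_1=v_1$, $f_2=v_2$ (the ideal blown up in (2)) neither divides the other, but $\mu_1(f_2)=v_2$ divides $\mu_1(f_1)=v_1v_2$.

## 6. The normalization of $t^2=gr^2$

**Lemma 2.** Let $(R,\mathfrak m)$ be a regular local ring with $k\subset R$, let $K=\operatorname{Frac}R$, let $g\in\mathfrak m$ be squarefree and $0\ne r\in R$. Then $B=R[t]/(t^2-gr^2)$ is a local domain with maximal ideal $(\mathfrak m,t)$. Its normalization is $R[\tau]/(\tau^2-g)$, where $\tau=t/r$. This normalization is local with maximal ideal $(\mathfrak m,\tau)$, and it is regular if and only if $g\notin\mathfrak m^2$.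

*Proof.* $R$ is a UFD, and some prime divides $g$ exactly once. So $g$ is not a square in $K$, and $t^2-gr^2$ is irreducible over $K$. As an $R$-module $B$ is free on $1,t$, so $B$ embeds in the field $K[t]/(t^2-gr^2)=K(\tau)$. Hence $B$ is a domain with fraction field $K(\tau)$. Maximal ideals of $B$ lie over $\mathfrak m$, because $B$ is finite over $R$. Since $gr^2\in\mathfrak m$, we have $B/\mathfrak mB=(R/\mathfrak m)[t]/(t^2)$, so there is only one, namely $(\mathfrak m,t)$. The same argument shows that $R[\tau]/(\tau^2-g)$ is local with maximal ideal $(\mathfrak m,\tau)$.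

Let $\alpha+\beta\tau$ with $\alpha,\beta\in K$ be integral over $R$. As $R$ is normal, its trace $2\alpha$ and norm $\alpha^2-g\beta^2$ lie in $R$. So $\alpha\in R$ and $g\beta^2\in R$. If a prime $\pi$ had $v_\pi(\beta)<0$, then $v_\pi(g\beta^2)\le1-2<0$, because $g$ is squarefree. Hence $\beta\in R$. Conversely $\tau$ is integral over $R$. So the normalization is $R[\tau]/(\tau^2-g)$.

Since it is local, it equals the quotient of the regular local ring $R[\tau]_{(\mathfrak m,\tau)}$, with maximal ideal $\mathfrak n=(\mathfrak m,\tau)$, by the nonzero element $\tau^2-g\in\mathfrak n$. Such a quotient is regular if and only if $\tau^2-g\notin\mathfrak n^2$, that is, $g\notin\mathfrak n^2$. Setting $\tau=0$ shows that $g\in\mathfrak n^2$ if and only if $g\in\mathfrak m^2$. $\square$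

## 7. Two double covers with $\omega_1=\kappa\,\omega_2$ along a surface germ

**Data.** Let $m\ge2$, let $P_0$ be a smooth integral affine variety, and let $M_0=P_0\times\mathbb A^m$ with coordinates $t=(t_1,\dots,t_m)$ on $\mathbb A^m$. Let
$$X_0=\Big\{\prod_{i=1}^m(t_i^2-\theta_i)=0\Big\},\qquad 0\ne\theta_i\in\mathcal O(P_0),\qquad \theta_i=\omega_i\rho_i^2\quad(i=1,2),$$
where $\omega_1,\omega_2,\kappa\in\mathcal O(P_0)\setminus0$, $\ \omega_1=\kappa\,\omega_2$, and $\rho_1,\rho_2\in K(P_0)^*$. Let $\beta_0:\Delta\to P_0\times\{0\}\subset M_0$ be a $k$-morphism such that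

- (B1) $\operatorname{ord}X_0=2m$ at $\beta_0(\eta)$;
- (B2) $\operatorname{ord}_{v_1}\beta_0^*\omega_2$ is finite and odd;
- (B3) $\beta_0^*\kappa=\text{unit}\cdot v_2^q$ with $q$ odd.

The hypersurface $X_0$ is reduced. Over the field $K(P_0)$ the equation is squarefree, since $\theta_i\ne0$ and different factors involve different variables. Its leading monomial $\prod t_i^2$ has coefficient $1$, so $\mathcal O(X_0)$ is a free $\mathcal O(P_0)$-module (on the monomials in $t$ not divisible by $\prod t_i^2$) and embeds in the reduced ring over $K(P_0)$.

**Proposition.** Let $M_s\to\cdots\to M_1\to M_0$ be blowings-up with smooth (possibly empty) centers $C_j\subset X_j\subset M_j$, where $X_{j+1}$ is the strict transform of $X_j$, such that $\operatorname{ord}X_j$ is locally constant on $C_j$ and no $C_j$ contains a point lying over $\beta_0(\eta)$. Then the normalization of $X_s$ has a singular point lying over $\beta_0(0)$.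

The proof follows one point through the blowings-up and then applies the parity argument of Section 4.

**Step 1. What is carried along.** The purpose of this step is to fix the induction statement. For each $j$ we construct:

1. A morphism $\beta_j:\Delta\to M_j$ whose composite with $M_j\to M_0$ is $\beta_0$ composed with the map of $\Delta$ induced by some $\mu_N$. Put $b_j=\beta_j(0)$; its residue field is $k$, so it is a closed point.
2. An open neighborhood $U_j$ of $b_j$ in $M_j$, identified with an open subset of $P_j\times\mathbb A^m$, where $P_j$ is a smooth integral affine variety with a birational morphism to $P_0$. Under this identification $t\circ\beta_j=0$, so $b_j=(p_j,0)$. The functions $\omega_1,\omega_2,\kappa$ on $U_j$ pulled back from $P_0$ via $M_0$ are those pulled back via $P_j$.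
3. $X_j\cap U_j=\{\prod_i(t_i^2-\theta_i)=0\}$ with $0\ne\theta_i\in\mathcal O(P_j)$ and, for $i=1,2$, $\theta_i=\omega_i\rho_i^2$ with $\rho_i\in K(P_j)^*$.

The $t_i,\theta_i,\rho_i$ depend on $j$; the functions $\omega_1,\omega_2,\kappa$ do not, apart from being pulled back. Since the maps of $\Delta$ fix $\eta$ and $0$, the point $\beta_j(\eta)$ lies over $\beta_0(\eta)$ and $b_j$ lies over $\beta_0(0)$. For $j=0$ take the given data. Suppose the construction is done for $j$.

If $b_j\notin C_j$, then $M_{j+1}\to M_j$ is an isomorphism near $b_j$. The image of $\beta_j$ lies in every neighborhood of $b_j$, because $\Delta$ is local. So everything lifts unchanged. From now on let $b_j\in C_j$.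

**Step 2. Near $b_j$ the center lies in $\{t=0\}$.** This step converts equimultiplicity into the position of $C_j$. For $i\leq j$, the image of $C_i$ in $M_0$ is closed, since $M_i\to M_0$ is proper, and it does not contain $\beta_0(\eta)$. So $M_j\to M_0$ is an isomorphism over a neighborhood of $\beta_0(\eta)$. By (B1) the order of $X_j$ at $\beta_j(\eta)$ is $2m$. As $b_j$ is in the closure of $\beta_j(\eta)$, fact 3 gives $\operatorname{ord}_{b_j}X_j\ge2m$.

Each factor $t_i^2-\theta_i$ has order $\le2$ at every point of $U_j$: its second derivative $\partial^2/\partial t_i^2$ is the unit $2$, and fact 2 applies. By fact 1, $\operatorname{ord}_{b_j}X_j=2m$. The order is locally constant on $C_j$, so after shrinking $U_j$ it is $2m$ at every point of $C_j\cap U_j$. Hence every factor has order exactly $2$ there. By fact 2 its derivative $2t_i$ vanishes there. Therefore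
$$C_j\cap U_j\subset\{t=0\}.$$

**Step 3. Each $\theta_i$ lies in the square of the ideal of the center.** This will make $\theta_i$ divisible by the square of the exceptional function. Choose an affine neighborhood $P$ of $p_j$ in $P_j$ with $P\times0\subset U_j$, and put $U=U_j\cap(P\times\mathbb A^m)$, $C=C_j\cap U$. Then $C$ is closed in $U$ and contained in $P\times0$, so it is a smooth closed subvariety of $P\times0=P$, and it is closed in $P\times\mathbb A^m$. Let $J\subset\mathcal O(P)$ be its ideal in $P$. The ideal of $C$ in $P\times\mathbb A^m$ is
$$I=(t_1,\dots,t_m)+J\,\mathcal O(P\times\mathbb A^m).$$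
At $p\in C$ the function $t_i^2-\theta_i$ lies in $(\mathfrak m_p,t)^2$; setting $t=0$ we get $\theta_i\in\mathfrak m_p^2$. So $\theta_i$ has order $\ge2$ at every point of $C$.

We claim $\theta_i\in J^2$. This may be checked locally, and is clear off $C$. Near $p\in C$ choose coordinates $z_1,\dots,z_n$ on $P$ with $C=\{z_1=\dots=z_e=0\}$. Since $\theta_i$ vanishes on $C$, $\theta_i=\sum_{a\le e}f_az_a$. At each $p'\in C$ near $p$ the classes of $z_1,\dots,z_e$ in $\mathfrak m_{p'}/\mathfrak m_{p'}^2$ are linearly independent, and $\theta_i\in\mathfrak m_{p'}^2$, so $f_a(p')=0$. Hence $f_a$ vanishes on $C$ near $p$, that is, $f_a\in J$ locally, and $\theta_i\in J^2$.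

**Step 4. Lifting the germ.** Here Lemma 1 enters. The image of $\beta_j$ lies in $P\times0$, and $\beta_j(\eta)\notin C_j$, because $\beta_j(\eta)$ lies over $\beta_0(\eta)$. So $J$ is not contained in the kernel of $\beta_j^*:\mathcal O(P)\to A$, that is, $\beta_j^*(J)A\neq0$. Let $c_1,\dots,c_r$ generate $J$. By Lemma 1 applied to $\beta_j^*c_1,\dots,\beta_j^*c_r$ there are $N$ and $c=c_l$ such that $\mu_N\beta_j^*(c)\ne0$ divides $\mu_N\beta_j^*(c_a)$ for all $a$. The homomorphism $\mu_N\beta_j^*:\mathcal O(P\times\mathbb A^m)\to A$ kills the $t_i$, so it maps all of $I$ into the ideal generated by the nonzero image of $c$. As $A$ is a domain, it extends uniquely to the ring of the chart of the blowing-up in which $c$ generates the pulled-back ideal: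
$$\mathcal O(P)[t][I/c]=\mathcal O(P)[J/c]\,[t_1',\dots,t_m'],\qquad t_i'=t_i/c,$$
and the extension sends $t_i'$ to $0/\mu_N\beta_j^*(c)=0$. Put $P_{j+1}=\operatorname{Spec}\mathcal O(P)[J/c]$. It is an affine chart of $\mathrm{Bl}_CP$, hence smooth, integral, and birational to $P$. We have obtained a lift
$$\beta_{j+1}:\Delta\to P_{j+1}\times\mathbb A^m,\qquad t'\circ\beta_{j+1}=0,$$
of $\beta_j$ composed with the map induced by $\mu_N$. Since $\mu_N\mu_{N'}=\mu_{N+N'}$, item 1 holds. Let $U_{j+1}$ be the intersection of the chart $P_{j+1}\times\mathbb A^m$ with the preimage $\mathrm{Bl}_CU$ of $U$. It is open in $M_{j+1}$ and in $P_{j+1}\times\mathbb A^m$, and it contains $b_{j+1}$, since $b_{j+1}$ lies over $b_j\in U$. The projection $U_{j+1}\to P_{j+1}\to P$ agrees with $U_{j+1}\to U\to P$, so item 2 holds.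

**Step 5. The strict transform has the same shape.** In the chart, with $t_i=ct_i'$,
$$\prod_i(t_i^2-\theta_i)=c^{2m}\prod_i(t_i'^2-\theta_i'),\qquad \theta_i'=\theta_i/c^2\in\mathcal O(P_{j+1}),$$
where $\theta_i'$ is regular because $\theta_i\in J^2$. Let $F'=\prod_i(t_i'^2-\theta_i')$. Each factor is monic in $t_i'$, so it is a non-zero-divisor modulo $c$, and so is $F'$. Hence $c$ is a non-zero-divisor modulo $F'$: if $ca=F'e$, then $c\mid e$, say $e=ce'$, and $a=F'e'$. So $\{F'=0\}$ contains no part supported on the exceptional divisor $\{c=0\}$ and is the strict transform $X_{j+1}$. For $i=1,2$ we have $\theta_i'=\omega_i(\rho_i/c)^2$. This is item 3, and the induction is complete.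

**Step 6. Squarefree parts at the final point.** We now extract from $\beta_s$ the divisibility needed for the contradiction. Write $b=b_s=(p,0)$, $P=P_s$, $R=\mathcal O_{P,p}$ with maximal ideal $\mathfrak m$; it is a regular local ring, hence a UFD. Let $\beta^*:R\to A$ be the local homomorphism given by $\beta_s$. On $\omega_1,\omega_2,\kappa$ it equals $\mu_N\beta_0^*$ for some $N$. By (B2), (B3), the relation $\omega_1=\kappa\omega_2$, and the properties of $\mu_N$,
$$\operatorname{ord}_{v_1}\beta^*\omega_1,\ \operatorname{ord}_{v_1}\beta^*\omega_2\ \text{ are odd},\qquad \beta^*\kappa=\text{unit}\cdot v_2^q,\quad q\text{ odd}. \tag{4}$$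
For $i=1,2$ write $\omega_i=g_ih_i^2$ with $g_i,h_i\in R$ and $g_i$ squarefree. Then $g_i(h_i\rho_i)^2=\theta_i\in R$. As $g_i$ is squarefree, no prime can have negative valuation on $h_i\rho_i$, so $r_i:=h_i\rho_i\in R\setminus0$ and $\theta_i=g_ir_i^2$. Since $\beta^*\omega_i=\beta^*g_i\,(\beta^*h_i)^2\neq0$, (4) shows that $\operatorname{ord}_{v_1}\beta^*g_i$ is odd. Hence
$$g_i\in\mathfrak m,\qquad v_1\mid\beta^*g_i\qquad(i=1,2). \tag{5}$$
(If $g_i$ were a unit, so would be $\beta^*g_i$.)

**Step 7. Smooth normalization forces $g_1,g_2\notin\mathfrak m^2$.** This step applies Lemma 2 to the first two factors. Fix $i\in\{1,2\}$, and let $R_i$ be the localization of $R[t_l:l\ne i]$ at $(\mathfrak m,\,t_l:l\neq i)$, with maximal ideal $\mathfrak m_i$. It is a regular local ring. The element $g_i$ is still squarefree in $R_i$: a nonzero element of a UFD is squarefree exactly when the quotient by it is reduced, and $R_i/(g_i)$ is a localization of $(R/g_i)[t_l:l\ne i]$, which is reduced. Also $g_i\in\mathfrak m_i^2$ if and only if $g_i\in\mathfrak m^2$; set the $t_l$ equal to $0$.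

By Lemma 2, $B_i=R_i[t_i]/(t_i^2-g_ir_i^2)$ is a local domain with maximal ideal $(\mathfrak m_i,t_i)$. So $B_i=\mathcal O_{M_s,b}/(t_i^2-\theta_i)$, and $t_i^2-\theta_i$ is a prime element of $\mathcal O_{M_s,b}$. It does not divide any other factor $t_l^2-\theta_l$, because that is a nonzero element of $R_i$, and $R_i$ embeds in $B_i$. Hence $\{t_i^2=\theta_i\}$ is one of the irreducible components of $\operatorname{Spec}\mathcal O_{X_s,b}$, and the normalization of $X_s$ over $b$ contains the spectrum of the normalization of $B_i$. By Lemma 2 the latter is local, and regular only if $g_i\notin\mathfrak m_i^2$. So if the normalization of $X_s$ is smooth at all points over $b$, then $g_1,g_2\in\mathfrak m\setminus\mathfrak m^2$.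

**Step 8. The parity contradiction.** Suppose the normalization of $X_s$ is smooth over $b$. An element of $\mathfrak m\setminus\mathfrak m^2$ is not a product of two nonunits. So $g_1,g_2$ are prime elements of $R$.

*If $g_1=ug_2$ with $u$ a unit*, then $\kappa h_2^2=uh_1^2$. Applying $\beta^*$ and $\operatorname{ord}_{v_2}$, where $\beta^*h_1,\beta^*h_2\neq0$, we find that $\operatorname{ord}_{v_2}\beta^*\kappa$ is even, which contradicts (4).

*If $g_1,g_2$ are not associate*, compare $g_1$-adic valuations in $g_1h_1^2=\kappa g_2h_2^2$. The left side is odd, and $g_2h_2^2$ is even, so the valuation of $\kappa$ is odd. As $\kappa\in R$, it is at least $1$, so $g_1\mid\kappa$ in $R$. By (5), $v_1\mid\beta^*g_1\mid\beta^*\kappa=\text{unit}\cdot v_2^q$, a contradiction.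

Hence the normalization of $X_s$ is singular at a point over $b$, and $b$ lies over $\beta_0(0)$. $\square$

## 8. Theorem A for algebraic varieties

Take $P_0=\mathbb A^4$ with coordinates $(y_1,y_2,w_1,w_2)$, $m=2$, $t_i=x_i$, $\omega_1=w_1w_2$, $\omega_2=w_1$, $\kappa=w_2$, $\rho_i=y_i$. Let $\beta_0$ be given by
$$x=y=0,\qquad w_1=v_1,\qquad w_2=v_2 .$$
Then $\beta_0^*\omega_2=v_1$ and $\beta_0^*\kappa=v_2$, so (B2) and (B3) hold with $q=1$. The map $k[w_1,w_2]\to A$ is injective, so $\beta_0(\eta)$ is the generic point of $S$. Each factor of (1) lies in $(x,y)^2$ and contains $x_i^2$ with coefficient $1$, so it has order $2$ at that point. This gives (B1). By Section 3, $X$ is nc of order $4$ at the points of $S$ with $w_1w_2\neq0$. Since $X^{\rm nc}$ is open in $X$, it contains the generic point $\beta_0(\eta)$ of $S$.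

Now let $X'=X_s\to\cdots\to X_0=X$ be a composite of admissible smooth blowings-up preserving $X^{\rm nc}$. Put $M_0=\mathbb A^6$ and $M_{j+1}=\mathrm{Bl}_{C_j}M_j$; the blowing-up of $X_j$ along $C_j$ is the strict transform of $X_j$ in $M_{j+1}$. Condition (2) says that $\operatorname{ord}X_j$ is locally constant on $C_j$. No $C_j$ meets the preimage of $X^{\rm nc}$, so no $C_j$ contains a point over $\beta_0(\eta)$. The Proposition gives a singular point of the normalization of $X'$ over $\beta_0(0)=0$. $\square$

## 9. Theorem B(1): centers not containing the strict transform of $S$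

The Proposition never used condition (1), so it may be dropped. Suppose only that no center contains the strict transform of $S$, and let $\xi=\beta_0(\eta)$ be the generic point of $S$. Assume inductively that $M_j\to M_0$ is an isomorphism over a neighborhood of $\xi$. The only point over $\xi$ is then the generic point of the strict transform $S_j$ of $S$. The closed set $C_j$ does not contain $S_j$, so it does not contain this point. As $M_j\to M_0$ is proper, the image of $C_j$ is closed and misses $\xi$, so $M_{j+1}\to M_0$ is again an isomorphism over a neighborhood of $\xi$. Thus no $C_j$ contains a point over $\beta_0(\eta)$, and the Proposition applies. This proves Theorem B(1) for algebraic varieties. $\square$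

## 10. The same theorems for analytic blowings-up

Let $W\subset\mathbb C^6$ be an open neighborhood of $0$ such that $X\cap W$ is the given relatively compact open neighborhood of $0$ in $X$, and let $\sigma$ be a finite composite of blowings-up $M_s\to\cdots\to M_0=W$ with smooth centers $C_j\subset X_j$ on which $\operatorname{ord}X_j$ is locally constant. Let $S^\circ$ be the component of $S\cap W$ through $0$. We treat Theorem A and Theorem B(1) together, under the hypothesis

(H) there is a nowhere dense closed analytic subset $D\subset S^\circ$, containing $S^\circ\cap\{w_1w_2=0\}$, such that no $C_j$ contains a point lying over a point of $S^\circ\setminus D$.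

**Step 1. The hypothesis (H) holds in both cases.** If $\sigma$ preserves $X^{\rm nc}$, take $D=S^\circ\cap\{w_1w_2=0\}$: the points of $S^\circ\setminus D$ are nc.

If no center contains the strict transform of $S^\circ$, construct $D_0\subset D_1\subset\cdots$ as follows. Start with $D_0=S^\circ\cap\{w_1w_2=0\}$. Suppose $D_j$ is closed analytic and nowhere dense in $S^\circ$, and that $M_j\to M_0$ is an isomorphism over a neighborhood of each point of $S^\circ\setminus D_j$. The strict transform $S_j$ is the closure of the preimage of $S^\circ\setminus D_j$. It is irreducible of dimension $2$, because $S^\circ\setminus D_j$ is a connected manifold. Since $C_j\not\supset S_j$, the set $C_j\cap S_j$ has dimension $\le1$. By Remmert's proper mapping theorem its image in $S^\circ$ is closed analytic of dimension $\le1$. Let $D_{j+1}$ be the union of $D_j$ and this image. Over a point of $S^\circ\setminus D_{j+1}$ there is one point of $M_j$; it lies on $S_j$ and not on $C_j$. The image of $C_j$ is closed, so $M_{j+1}\to M_0$ is an isomorphism over a neighborhood of each point of $S^\circ\setminus D_{j+1}$. Finally $D=D_s$ satisfies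 (H).

Under (H), images of centers being closed, every $M_j\to M_0$ is an isomorphism over a neighborhood of each point of $S^\circ\setminus D$, and $X$ has order $4$ at such a point.

**Step 2. Lifting the germ.** Put $A=\mathbb C\{v_1,v_2\}$ and $\nu_N(v)=(v_1v_2^N,v_2)$, so that $\mu_N$ is composition with $\nu_N$. Lemma 1 and its proof hold verbatim for this $A$. Let $\beta_0(v)$ be the point $x=y=0$, $w=v$. For every $N$ the set $T_N=\{v:\beta_0(\nu_N(v))\in D\}$ is a nowhere dense analytic germ at $0\in\mathbb C^2$, because $\nu_N$ is a bijective, biholomorphic map of $\{v_2\ne0\}$ to itself and $D$ is nowhere dense.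

By induction on $j$ we construct germs of holomorphic maps $\beta_j:(\mathbb C^2,0)\to(M_j,b_j)$ lifting $\beta_0\circ\nu_N$ for some $N$; a neighborhood $U_j$ of $b_j$ identified with an open subset of $P_j\times\mathbb C^2$, where $P_j$ is a connected complex manifold of dimension $4$ with a holomorphic map to $P_0\subset\mathbb C^4$ that is a local biholomorphism off a nowhere dense analytic subset (so nonzero functions pull back to nonzero functions), with $t\circ\beta_j=0$ and $b_j=(p_j,0)$; and equations $X_j\cap U_j=\{(t_1^2-\theta_1)(t_2^2-\theta_2)=0\}$ with $\theta_i=\omega_i\rho_i^2\ne0$ holomorphic on $P_j$ and $\rho_i$ a quotient of nonzero holomorphic functions on $P_j$. As before, $\omega_1=w_1w_2$, $\omega_2=w_1$, $\kappa=w_2$ are pulled back from $P_0$.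

For $j=0$ take $t_i=x_i$, $\rho_i=y_i$ and a polydisc $P_0$ with center $0$ in the $(y,w)$-space. If $b_j\notin C_j$, everything lifts. Let $b_j\in C_j$. For small $v\notin T_N$ the point $\beta_j(v)$ lies over $S^\circ\setminus D$, so it is not in $C_j$, and $X_j$ has order $4$ at it. Such $v$ exist arbitrarily close to $0$, so $\operatorname{ord}_{b_j}X_j\ge4$ by semicontinuity. Exactly as in Section 7, Step 2, each factor has order exactly $2$ along $C_j$ near $b_j$, and $C_j\subset\{t=0\}$ there. Shrink $P_j$ to a polydisc $P$ around $p_j$ with coordinates $(c_1,\dots,c_r,z)$ such that near $b_j$ the center is $C=\{c_1=\dots=c_r=0\}\subset P$. Here $r\ge1$, and the functions $c_a\circ\beta_j$ are not all zero, since $\beta_j(v)\notin C_j$ for some $v$. Each $\theta_i$ has order $\ge2$ along $C$, so its expansion in $c_1,\dots,c_r$ starts in degree $\geq2$ and $\theta_i=\sum_{a,a'}c_ac_{a'}\theta_{i,aa'}$ with $\theta_{i,aa'}$ holomorphic on $P$.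

By Lemma 1 there are $N'$ and $l$ with $c_l\circ\beta_j\circ\nu_{N'}\neq0$ and $c_a\circ\beta_j\circ\nu_{N'}=e_a\cdot(c_l\circ\beta_j\circ\nu_{N'})$, $e_a\in A$. In the standard chart of the blowing-up with coordinates $c_l$, $c_a'=c_a/c_l$ $(a\neq l)$, $z$, $t_i'=t_i/c_l$, let $\beta_{j+1}$ have the components $c_l\circ\beta_j\circ\nu_{N'}$, $e_a$, $z\circ\beta_j\circ\nu_{N'}$, $0$. This lifts $\beta_j\circ\nu_{N'}$, and $t'\circ\beta_{j+1}=0$. Let $P_{j+1}$ be a small polydisc around $p_{j+1}$ in the $(c_l,c_a',z)$-space; its map to $P$ is a local biholomorphism where $c_l\ne0$. The equation becomes $c_l^4\prod_i(t_i'^2-\theta_i')$ with $\theta_i'=\theta_i/c_l^2$ holomorphic. The product $\prod_i(t_i'^2-\theta_i')$ is monic in each $t_i'$, so no component of its zero set lies in $\{c_l=0\}$. It is also reduced, because $\theta_i'\ne0$. So it defines $X_{j+1}$. Finally $\theta_i'=\omega_i(\rho_i/c_l)^2$.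

**Step 3. The contradiction.** Let $R=\mathcal O_{P_s,p}\cong\mathbb C\{z_1,\dots,z_4\}$, a regular local UFD, with $\rho_i\in\operatorname{Frac}R$. Section 7, Step 6 applies verbatim and gives (4) and (5). In Step 7 replace $R_i$ by $R_i=R\{t_l\}$, $l\neq i$. Again $g_i$ is squarefree in $R_i$. To see this, consider the map $R\{t_l\}/(g_i)\to(R/g_i)[[t_l]]$. If all coefficients of $f\in R\{t_l\}$ are divisible by $g_i$, then $g_i$ divides $f$ as a formal power series, hence in $R\{t_l\}$ by faithful flatness of the completion. So the map is injective, and its target is reduced because $R/(g_i)$ is. Since $\theta_i=g_ir_i^2$ vanishes at $p$, Weierstrass division gives $R_i\{t_i\}/(t_i^2-\theta_i)=R_i[t_i]/(t_i^2-g_ir_i^2)$, and Lemma 2 applies. This ring is a domain, so $\{t_i^2=\theta_i\}$ is an irreducible component of the germ of $X_s$ at $b$; the other factor is a nonzero element of $R_i$, so it is not divisible by $t_i^2-\theta_i$. The points of the normalization over $b$ correspond to the irreducible components of the germ, and the local ring at the point of this component is $R_i[\tau]/(\tau^2-g_i)$. So smooth normalization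 over $b$ forces $g_1,g_2\in\mathfrak m\setminus\mathfrak m^2$, and Step 8 gives the same contradiction. The normalization of $X_s$ is singular over $0$. This proves Theorem A and Theorem B(1) in the analytic category. $\square$

## 11. Irreducible hypersurfaces of every dimension $n\ge5$

The two components of (1) can be made conjugate, so that they are exchanged by $\mu\mapsto-\mu$ where $\mu^2=\lambda$ is a new coordinate. This is how Theorem B(2) is proved. Let $r=n-5\ge0$. In $\mathbb A^{6+r}$ with coordinates $(x_1,x_2,y_1,y_2,w,\lambda,z_1,\dots,z_r)$ let $Y=\{F=0\}$ with $F=G^2-\lambda Q^2$,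
$$G=x_1^2+\lambda x_2^2-w(y_1^2+\lambda y_2^2-2\lambda y_1y_2),\qquad Q=2x_1x_2-w(2y_1y_2-y_1^2-\lambda y_2^2).$$

**Step 1. Factorization over $k[\mu]$.** With $\mu^2=\lambda$ we have $F=(G+\mu Q)(G-\mu Q)=h\bar h$, where $h=G+\mu Q$ and $\bar h$ is obtained by $\mu\mapsto-\mu$. Since
$$(x_1+\mu x_2)^2=x_1^2+\lambda x_2^2+2\mu x_1x_2,$$
$$(1-\mu)(y_1+\mu y_2)^2=(y_1^2+\lambda y_2^2-2\lambda y_1y_2)+\mu(2y_1y_2-y_1^2-\lambda y_2^2),$$
we obtain
$$h=(x_1+\mu x_2)^2-w(1-\mu)(y_1+\mu y_2)^2 .$$

**Step 2. $F$ is irreducible.** In $k[x,y,w,\mu,z]$ take $x_1+\mu x_2$ and $y_1+\mu y_2$ as coordinates in place of $x_1,y_1$. Then $h$ is a monic quadratic in $x_1+\mu x_2$, and it is irreducible because $w(1-\mu)$ is not a square. Applying the automorphism $\mu\mapsto-\mu$, $\bar h$ is irreducible as well. Suppose $F=ab$ with nonconstant $a,b\in k[x,y,w,\lambda,z]$. In the UFD $k[x,y,w,\mu,z]$, up to constants and order, $a=h$ and $b=\bar h$. But $a$ is invariant under $\mu\mapsto-\mu$, so $\bar h$ would be a constant multiple of $h$. Both have coefficient $1$ at $x_1^2$, so $h=\bar h$, hence $Q=0$, which is false. So $Y$ is irreducible, of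 dimension $n$.

**Step 3. An étale chart of the form treated in the Proposition.** Let $P_0=\operatorname{Spec}k[Y_+,Y_-,w,\mu,z]_{\mu(1+\mu)}$ and $M_0=P_0\times\mathbb A^2$ with $t=(X_+,X_-)$. Define $\varphi:M_0\to\mathbb A^{6+r}$ by $\lambda=\mu^2$,
$$x_1=\tfrac{X_++X_-}2,\quad x_2=\tfrac{X_+-X_-}{2\mu},\quad y_1=\tfrac{Y_++Y_-}2,\quad y_2=\tfrac{Y_+-Y_-}{2\mu},$$
with $w,z$ unchanged. Then $x_1\pm\mu x_2=X_\pm$ and $y_1\pm\mu y_2=Y_\pm$. The map is étale: $\partial\lambda/\partial\mu=2\mu$, and for fixed $\mu$ the maps $(X_+,X_-)\mapsto(x_1,x_2)$ and $(Y_+,Y_-)\mapsto(y_1,y_2)$ are linear with determinant $-1/(2\mu)$. By Step 1,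
$$\varphi^*F=\big(X_+^2-w(1-\mu)Y_+^2\big)\big(X_-^2-w(1+\mu)Y_-^2\big).$$
Put $\omega_1=w(1-\mu)$, $\omega_2=w(1+\mu)$, $\kappa=\frac{1-\mu}{1+\mu}\in\mathcal O(P_0)$, $\rho_1=Y_+$, $\rho_2=Y_-$; then $\omega_1=\kappa\,\omega_2$.

**Step 4. The germ $\beta_0$.** Let $\beta_0$ be given by $X_\pm=Y_\pm=0$, $z=0$, $w=v_1$, $\mu=1-v_2$; here $\mu(1+\mu)$ becomes the unit $(1-v_2)(2-v_2)$. Then $\beta_0^*\omega_2=v_1(2-v_2)$ has order $1$ in $v_1$, and $\beta_0^*\kappa=v_2/(2-v_2)$ is a unit times $v_2$. So (B2) and (B3) hold. The point $\beta_0(\eta)$ is the generic point of $Z=\{X_\pm=Y_\pm=0,\ z=0\}$. Each factor of $\varphi^*F$ has order $2$ there, since it lies in $(X_\pm,Y_\pm)^2$ and contains $X_\pm^2$ with coefficient $1$. This is (B1) with $m=2$. At points of $Z$ with $w(1-\mu^2)\mu\ne0$ the functions $X_+\pm\sqrt{w(1-\mu)}\,Y_+$, $X_-\pm\sqrt{w(1+\mu)}\,Y_-$, together with translates of $w,\mu$ and the $z$'s, are étale coordinates, so $\varphi^{-1}(Y)$ is nc of order $4$. As $\varphi$ is étale, $Y$ is nc at the images of these points. The set $\varphi^{-1}(Y^{\rm nc})$ is open in $\varphi^{-1}(Y)$ and meets $Z$, so it contains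 $\beta_0(\eta)$. That is, $\varphi\beta_0(\eta)\in Y^{\rm nc}$.

**Step 5. Pulling back.** Suppose a sequence of admissible blowings-up of $Y$ preserving $Y^{\rm nc}$ had final normalization smooth. Pull it back by $\varphi$. Blowing up commutes with flat base change, and étale base change preserves smoothness of centers and the order function. So we get blowings-up over $M_0$, starting from $X_0=\varphi^{-1}(Y)$, with smooth (possibly empty) centers on which the order is locally constant. None of them contains a point over $\beta_0(\eta)$: such a point would map to a point of a center over $\varphi\beta_0(\eta)\in Y^{\rm nc}$. Normalization commutes with étale base change, so the final normalization over $M_0$ is étale over a smooth variety, hence smooth. This contradicts the Proposition, and Theorem B(2) is proved. $\square$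

## 12. The family $\prod(x_i^2-w^{a_i}y_i^2)$

We prove Theorem C. Since $\sigma_i\neq\sigma_j$, one of the two sets has an element outside the other. Renumber so that the indices are $1,2$, with $s\in\sigma_1\cap\sigma_2$ and $s'\in\sigma_1\setminus\sigma_2$; then $s\ne s'$ and $m\ge2$. For $i=1,2$ put
$$\omega_i=\prod_{l\in\sigma_i}w_l,\qquad \rho_i=y_i\prod_lw_l^{\lfloor a_{i,l}/2\rfloor},$$
so that $w^{a_i}y_i^2=\omega_i\rho_i^2$. Let $P_0$ be the open subset $\{w_l\ne0\ \forall\,l\ne s,s'\}$ of $(y,w)$-space, $t_i=x_i$, $\theta_i=w^{a_i}y_i^2$ for all $i$. In $\kappa=\omega_1/\omega_2$ the variable $w_s$ cancels and $w_{s'}$ occurs once in the numerator, so $\kappa$ is $w_{s'}$ times a unit of $\mathcal O(P_0)$. Let $\beta_0$ be given by $x=y=0$, $w_s=v_1$, $w_{s'}=v_2$, and $w_l=1$ for all other $l$. Then $\beta_0^*\omega_2=v_1$, since $s\in\sigma_2$ and $s'\notin\sigma_2$, and $\beta_0^*\kappa=v_2$. So (B2) and (B3) hold.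

The point $\beta_0(\eta)$ is the generic point of the surface $\{x=y=0,\ w_l=1\ (l\ne s,s')\}$. All $w_l$ are nonzero there, and each factor has order $2$, since it lies in $(x_i,y_i)^2$ and contains $x_i^2$ with coefficient $1$. This is (B1). At the closed points with $x=y=0$ and all $w_l\ne0$, the $2m$ functions $x_i\pm\sqrt{w^{a_i}}\,y_i$ and translates of the $w_l$ are étale coordinates, so $X$ is nc of order $2m$ there. As $X^{\rm nc}$ is open, $\beta_0(\eta)\in X^{\rm nc}$.

Given any sequence of admissible blowings-up of $X$ preserving $X^{\rm nc}$, restrict it to the part over the open set $M_0=P_0\times\mathbb A^m\subset\mathbb A^{2m+r}$. The hypotheses of the Proposition hold as in Section 8, and the normalization of $X'$ has a singular point over $\beta_0(0)$. So the conclusion of the conjecture fails for $X$. $\square$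

The hypersurface (1) is the case $m=r=2$, $a_1=(1,1)$, $a_2=(1,0)$, where $\sigma_1=\{1,2\}$ and $\sigma_2=\{1\}$.
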